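\title{Quasisymmetric graphs are the images of the line under reduced quasiconformal maps}

\begin{abstract}
A planar set is a quasisymmetric graph if its orthogonal projection to the real axis is a quasisymmetric homeomorphism. A homeomorphism $f$ of the plane of class $W^{1,2}_{\mathrm{loc}}$ is reduced quasiconformal if $|f_{\bar z}|\le k\operatorname{Re}f_z$ almost everywhere for some $k<1$. We prove that every quasisymmetric graph is the image of the real line under a reduced quasiconformal map. This confirms a conjecture of Kovalev and Onninen. The proof characterizes the restrictions $f|_{\mathbb R}=u+iv$ by a doubling condition on $u$ and a Zygmund-type condition on $v$, and then constructs, for a given graph, a doubling measure whose distribution function yields a parametrization with these two properties.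
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Two classes of curves}
Let $X,Y\subset\mathbb C$ and let $\eta$ be a homeomorphism of $[0,\infty)$ onto itself; such an $\eta$ is increasing. An embedding $f\colon X\to Y$ is \emph{$\eta$-quasisymmetric} if for all distinct $a,b,x\in X$
\[
|f(x)-f(a)|\le \eta(t)\,|f(x)-f(b)|,\qquad t=\frac{|x-a|}{|x-b|},
\]
and \emph{quasisymmetric} if this holds for some \emph{control function} $\eta$. Thus $f$ may distort distances without bound, but it distorts ratios of distances in a controlled way. Interchanging $a$ and $b$ shows that $f^{-1}$ is quasisymmetric with control function $t\mapsto1/\eta^{-1}(1/t)$, and a composition of quasisymmetric maps is quasisymmetric with the composition of the control functions.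

A set $\Gamma\subset\mathbb C$ is a \emph{quasisymmetric graph} if the orthogonal projection of $\Gamma$ to $\mathbb R$ is a quasisymmetric homeomorphism of $\Gamma$, with the metric of $\mathbb C$, onto $\mathbb R$. Equivalently, $\Gamma=\{t+ig(t):t\in\mathbb R\}$ with $g$ continuous and $G(t)=t+ig(t)$ quasisymmetric. The condition does not bound the slope: for a nonvertical line $G$ is a similarity, and $\eta(t)=t$ whatever the slope. It does prevent the graph from turning back steeply. For $g(t)=L|t|$ the triple $x=t$, $a=0$, $b=-t$ forces $\eta(\frac12)\ge\frac12\sqrt{1+L^2}$ for the control function of $G$, and for $g(t)=|t|^{1/2}$ the same triple with $t\to0$ shows that $G$ is not quasisymmetric.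

A homeomorphism $f\colon\mathbb C\to\mathbb C$ of class $W^{1,2}_{\mathrm{loc}}$ is \emph{reduced quasiconformal} if for some constant $0\le k<1$
\begin{equation}\label{eq:reduced}
|f_{\bar z}|\le k\operatorname{Re}f_z\qquad\text{a.e. in }\mathbb C .
\end{equation}
To see what \eqref{eq:reduced} measures, identify $\mathbb C$ with $\mathbb R^2$, with $\langle a,b\rangle=\operatorname{Re}(a\bar b)$. For a unit vector $e$ we have $Df\,e=f_ze+f_{\bar z}\bar e$, hence $\langle Df\,e,e\rangle=\operatorname{Re}f_z+\operatorname{Re}(f_{\bar z}\bar e^{\,2})$. The eigenvalues $\lambda_1\ge\lambda_2$ of the symmetric part of $Df$ are the extreme values of this quadratic form: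
\begin{equation}\label{eq:eigen}
\lambda_1=\operatorname{Re}f_z+|f_{\bar z}|,\qquad \lambda_2=\operatorname{Re}f_z-|f_{\bar z}| .
\end{equation}
If $\lambda_2>0$ and $\lambda_1\le K_1\lambda_2$, then \eqref{eq:reduced} holds with $k=\frac{K_1-1}{K_1+1}$. Conversely, \eqref{eq:reduced} and $\operatorname{Re}f_z\ge0$ give $\lambda_2\ge0$. So a reduced quasiconformal map moves forward in every direction, at comparable rates, and the antisymmetric part of $Df$ is free. In particular $\operatorname{Re}f$ should increase along $\mathbb R$, so that $f(\mathbb R)$ is a graph. The degenerate case is that of the maps $f(z)=icz+b$ with $c\in\mathbb R\setminus\{0\}$, $b\in\mathbb C$, for which both sides of \eqref{eq:reduced} vanish and $f(\mathbb R)$ is a vertical line. Below, ``of the form $icz+b$'' always refers to these maps.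

It is known that $f(\mathbb R)$ is a quasisymmetric graph for every reduced quasiconformal $f$ not of the form $icz+b$; a proof is contained in Corollary~\ref{cor:equiv}. Kovalev and Onninen \cite{KO} posed the following conjecture: \emph{the images of $\mathbb R$ under reduced quasiconformal maps $\mathbb C\to\mathbb C$ are precisely the quasisymmetric graphs and the vertical lines.} What has to be decided is whether every quasisymmetric graph occurs.

The simplest graphs do. The line of slope $c$ through $b$ is the image of $\mathbb R$ under $(1+ic)z+b$, with $k=0$. If $g$ is $L$-Lipschitz, take $f(x+iy)=x+i\bigl(g(x)+(1+L^2)y\bigr)$. The symmetric part of $Df$ has diagonal entries $1$ and $1+L^2$ and off-diagonal entry $g'/2$, so its determinant is at least $1$, its trace is $2+L^2$, and $\lambda_1/\lambda_2\le(2+L^2)^2$.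

\subsection*{Results}
The conjecture is true.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a quasisymmetric graph. Then $\Gamma=f(\mathbb R)$ for a reduced quasiconformal map $f\colon\mathbb C\to\mathbb C$ that is $C^\infty$ off $\mathbb R$, with $k$ depending only on the control function of the projection.
\end{theorem}

The proof passes through a description of the restrictions $f|_{\mathbb R}$. For $u,v\colon\mathbb R\to\mathbb R$ consider two conditions.
\begin{itemize}
\item[(QS)] $u$ is an increasing homeomorphism of $\mathbb R$, and for some $B\ge1$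
\[
B^{-1}\le\frac{u(x+h)-u(x)}{u(x)-u(x-h)}\le B\qquad(x\in\mathbb R,\ h>0).
\]
\item[(Z)] $v$ is continuous, and for some $Z\ge0$
\[
|v(x+h)-2v(x)+v(x-h)|\le Z\,\bigl(u(x+h)-u(x-h)\bigr)\qquad(x\in\mathbb R,\ h>0).
\]
\end{itemize}
By results of Beurling--Ahlfors and Tukia--V\"ais\"al\"a, (QS) is quantitatively equivalent to the quasisymmetry of the increasing homeomorphism $u$; we do not use this fact. For $u(x)=x$, condition (Z) is the Zygmund condition $|v(x+h)-2v(x)+v(x-h)|\le2Zh$.

One degenerate family must be set aside. If \eqref{eq:reduced} holds with some $k>0$, then $\operatorname{Re}f_z\ge0$ a.e. If it holds only with $k=0$, then $f_{\bar z}=0$, so $f$ is an injective entire function, $f(z)=\alpha z+b$, and $\operatorname{Re}\alpha<0$, since otherwise every $k$ would do. Such a map sends $\mathbb R$ onto the nonvertical line $\alpha\mathbb R+b$, which is also the image of $\mathbb R$ under $-\alpha z+b$.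

\begin{theorem}\label{thm:trace}
A map $F=u+iv\colon\mathbb R\to\mathbb C$ is the restriction of a reduced quasiconformal map $f$ with $\operatorname{Re}f_z\ge0$ a.e., not of the form $icz+b$, if and only if \textup{(QS)} and \textup{(Z)} hold for some constants. The constants $(B,Z)$ can be bounded in terms of $k$, and $k$ can be chosen in terms of $(B,Z)$.
\end{theorem}

\begin{corollary}\label{cor:equiv}
For $\Gamma\subset\mathbb C$ the following are quantitatively equivalent:
\begin{itemize}
\item[(a)] $\Gamma$ is a quasisymmetric graph;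
\item[(b)] $\Gamma=f(\mathbb R)$ with $f$ reduced quasiconformal, not of the form $icz+b$;
\item[(c)] $\Gamma=(u+iv)(\mathbb R)$ with $u,v$ satisfying \textup{(QS)} and \textup{(Z)}.
\end{itemize}
\end{corollary}

Here ``quantitatively'' means that the data of each statement, namely the control function of the projection in (a), $k$ in (b) and $(B,Z)$ in (c), can be chosen depending only on the data of any other.

\subsection*{The difficulty is the parametrization}
A quasisymmetric graph comes with the parametrization $G(t)=t+ig(t)$, and one would first try to extend $G$. By Theorem~\ref{thm:trace} this succeeds only when $g$ satisfies the Zygmund condition, and that can fail.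

\begin{example}\label{ex:sqrt}
Let $g(t)=\operatorname{sign}(t)|t|^{1/2}$. Then $|g(2h)-2g(h)+g(0)|=(2-\sqrt2)\,h^{1/2}$, which is not $O(h)$ as $h\to0$. The same curve is parametrized by $u(x)=x|x|$, $v(x)=x$. Now (Z) holds with $Z=0$. For (QS), homogeneity and oddness of $u$ reduce to $h=1$, $x\ge0$; the ratio is $\frac{2x+1}{2x-1}\in[1,3]$ for $x\ge1$ and $\frac{2x+1}{x^2+(1-x)^2}\in[1,6]$ for $0\le x\le1$. By Corollary~\ref{cor:equiv} the curve is a quasisymmetric graph and the image of $\mathbb R$ under a reduced quasiconformal map, although $G$ is not the restriction of one.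
\end{example}

In the example the good parameter is the height $g$. This is the general pattern: where the graph is steep at a given scale, the parameter must be nearly proportional to the height, with an error no larger than the width. A general graph is steep at some locations and scales and flat at others, and the direction of ascent changes. The parameter is therefore built scale by scale, as the distribution function of a doubling measure.

Section~\ref{sec:trace} derives (QS) and (Z) for restrictions of reduced maps and shows where these conditions come from. Section~\ref{sec:ext} extends every pair satisfying them by an explicit integral formula. Section~\ref{sec:param}, the main part, constructs the parametrization. Section~\ref{sec:final} assembles the proofs. Theorem~\ref{thm:main} uses only Sections~\ref{sec:ext} and~\ref{sec:param}.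

\section{Background on quasiconformal maps and measures}\label{sec:prelim}

A continuous map $f\colon\mathbb C\to\mathbb C$ of class $W^{1,2}_{\mathrm{loc}}$ is \emph{$K$-quasiregular}, $K=\frac{1+k}{1-k}$ with $0\le k<1$, if $|f_{\bar z}|\le k|f_z|$ a.e. It is \emph{$K$-quasiconformal} if it is also a homeomorphism onto its image. Inequality \eqref{eq:reduced} implies $|f_{\bar z}|\le k|f_z|$. We use four textbook facts.
\begin{itemize}
\item[(F1)] If $f$ is continuous, locally absolutely continuous on almost every horizontal and almost every vertical line, and its partial derivatives lie in $L^2_{\mathrm{loc}}$, then $f\in W^{1,2}_{\mathrm{loc}}$.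
\item[(F2)] There is no quasiconformal map of $\mathbb C$ onto a disk (Lehto--Virtanen).
\item[(F3)] A nonconstant quasiregular map is open and discrete: the preimage of a point has no accumulation point (Stoilow factorization).
\item[(F4)] A $K$-quasiconformal map of $\mathbb C$ onto $\mathbb C$ is $\eta_K$-quasisymmetric, with $\eta_K$ depending only on $K$ (Gehring, V\"ais\"al\"a; see \cite[Ch.~3]{AIM}).
\end{itemize}

\begin{lemma}\label{lem:onto}
An injective $K$-quasiregular map $f\colon\mathbb C\to\mathbb C$ is a $K$-quasiconformal map of $\mathbb C$ onto $\mathbb C$.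
\end{lemma}

\begin{proof}
By invariance of domain $f$ is a homeomorphism onto a domain $\Omega$, which is simply connected. If $\Omega\ne\mathbb C$, let $\varphi$ be a conformal map of $\Omega$ onto a disk. Then $(\varphi\circ f)_z=\varphi'(f)f_z$ and $(\varphi\circ f)_{\bar z}=\varphi'(f)f_{\bar z}$, so $\varphi\circ f$ is quasiconformal, contrary to (F2).
\end{proof}

Measures on $\mathbb R$ are positive, Borel and locally finite unless said otherwise. A sequence $\nu^N$ converges \emph{vaguely} to $\nu$ if $\int h\,d\nu^N\to\int h\,d\nu$ for every continuous $h$ with compact support. A sequence that is bounded on each compact set has a vaguely convergent subsequence. If $\nu^N\to\nu$ vaguely, then $\nu(U)\le\liminf\nu^N(U)$ for open $U$ and $\nu(C)\ge\limsup\nu^N(C)$ for compact $C$. Hence $\nu^N(I)\to\nu(I)$ for every compact interval $I$ whose endpoints are not atoms of $\nu$.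

For a function $g$ on $\mathbb R$ and $I=[a,b]$ we write $g(I)=g(b)-g(a)$ and $|I|=b-a$. Two compact intervals are \emph{adjacent} if they have exactly one point in common.

\section{Restrictions of reduced maps to the line}\label{sec:trace}

Inequality \eqref{eq:reduced} does not see $\operatorname{Im}f_z$, so it is unchanged when $f$ is replaced by $f-icz$, $c\in\mathbb R$. A reduced map therefore comes with a one-parameter family of maps that are quasisymmetric with the same control function, and $c$ can be chosen to make any one given chord horizontal. Conditions (QS) and (Z) record this freedom.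

\begin{proposition}\label{prop:trace}
Let $f$ be reduced quasiconformal with constant $k$, with $\operatorname{Re}f_z\ge0$ a.e., and not of the form $icz+b$. Let $K=\frac{1+k}{1-k}$ and $f|_{\mathbb R}=u+iv$. Then $u$ is an increasing $\eta_K$-quasisymmetric homeomorphism of $\mathbb R$, condition \textup{(QS)} holds with $B=\eta_K(1)$, and \textup{(Z)} holds with $Z=2\eta_K(\frac12)$.
\end{proposition}

\begin{proof}
\emph{Monotonicity.} By \eqref{eq:eigen} the symmetric part of $Df$ is positive semidefinite a.e. Let $f^\delta$ be the convolution of $f$ with a nonnegative mollifier at scale $\delta$. Then $Df^\delta$ is an average of values of $Df$, so its symmetric part is positive semidefinite everywhere, and integration along the segment from $b$ to $a$ gives $\langle f^\delta(a)-f^\delta(b),a-b\rangle\ge0$. Letting $\delta\to0$, we find that $f$ is \emph{monotone}: $\langle f(a)-f(b),a-b\rangle\ge0$ for all $a,b\in\mathbb C$.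

\emph{The maps $f_c$.} For $c\in\mathbb R$ let $f_c(z)=f(z)-icz$. It is continuous, lies in $W^{1,2}_{\mathrm{loc}}$, and satisfies \eqref{eq:reduced}, so it is $K$-quasiregular. It is monotone because $\langle i\zeta,\zeta\rangle=0$. It is nonconstant because $f$ is not of the form $icz+b$; this is the only use of that hypothesis. By (F3) the set $f_c^{-1}(w)$ is discrete for each $w$. It is also convex, because
\[
f_c(x)=w\quad\Longleftrightarrow\quad\langle f_c(y)-w,\,y-x\rangle\ge0\ \text{ for all }y\in\mathbb C,
\]
and for each $y$ the inequality on the right defines a half-plane or the whole plane of points $x$. Here $\Rightarrow$ is monotonicity. For $\Leftarrow$ take $y=x+t\zeta$, divide by $t$ and let $t\downarrow0$; this gives $\langle f_c(x)-w,\zeta\rangle\ge0$ for every $\zeta$. A convex discrete set has at most one point, so $f_c$ is injective. By Lemma~\ref{lem:onto} and (F4), every $f_c$ is $\eta_K$-quasisymmetric. On $\mathbb R$ we have $f_c(x)=u(x)+i(v(x)-cx)$.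

\emph{The function $u$.} Monotonicity on $\mathbb R$ says that $u$ is nondecreasing. Let $a,b,x$ be distinct real numbers, $t=|x-a|/|x-b|$, and $c=\frac{v(x)-v(b)}{x-b}$. Then $f_c(x)-f_c(b)=u(x)-u(b)$. This number is nonzero by injectivity, so $u$ is strictly increasing, and
\[
|u(x)-u(a)|\le|f_c(x)-f_c(a)|\le\eta_K(t)\,|f_c(x)-f_c(b)|=\eta_K(t)\,|u(x)-u(b)| .
\]
With $\{a,b\}=\{x-h,x+h\}$ in both orders this gives the inequalities of (QS) with $B=\eta_K(1)$. They imply $u(2^{l+1})-u(2^l)\ge B^{-1}(u(2^l)-u(0))\ge B^{-1}(u(1)-u(0))$ for $l\ge0$, so $u(+\infty)=+\infty$; the points $-2^l$ give $u(-\infty)=-\infty$.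

\emph{The function $v$.} Choose $c$ so that $f_c(x+h)-f_c(x-h)$ is real, hence equal to $u(x+h)-u(x-h)$. The second difference of $v$ equals that of $\operatorname{Im}f_c$, since $cx$ is affine. It is therefore at most $|f_c(x+h)-f_c(x)|+|f_c(x-h)-f_c(x)|$, and quasisymmetry with base point $x+h$, respectively $x-h$, bounds each term by $\eta_K(\frac12)\,|f_c(x+h)-f_c(x-h)|$.
\end{proof}

\section{Extension from the line}\label{sec:ext}

\begin{proposition}\label{prop:ext}
Let $u,v$ satisfy \textup{(QS)} and \textup{(Z)}. Then $u+iv$ is the restriction of a reduced quasiconformal map $f$ that is $C^\infty$ off $\mathbb R$, satisfies $\operatorname{Re}f_z>0$ off $\mathbb R$, and is not of the form $icz+b$. The constant $k$ depends only on $B$ and $Z$.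
\end{proposition}

By \eqref{eq:eigen} we need an extension whose differential has a positive definite symmetric part with bounded ratio of eigenvalues. We extend $u$ and $iv$ separately. The extension of the increasing function $u$ is the gradient of a convex function and supplies the positivity. The extension of $iv$ turns $v(x)=cx$ into $icz$, whose differential is antisymmetric, so only the deviation of $v$ from affine functions enters the symmetric part. Condition (Z) bounds this deviation.

\begin{lemma}\label{lem:affine}
On any interval $[a,b]$, the function $v$ differs from the affine function with the same values at $a$ and $b$ by at most $\frac12Z(1+B)\,(u(b)-u(a))$.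
\end{lemma}

\begin{proof}
Let $v_l$ be the piecewise linear interpolant of $v$ for the subdivision of $[a,b]$ into $2^l$ equal intervals. On such an interval $I$, the function $|v_{l+1}-v_l|$ is largest at the midpoint, where (Z) bounds it by $\frac Z2u(I)$. By (QS) each half of an interval carries at most the fraction $\theta=\frac B{1+B}$ of the increment of $u$, so $u(I)\le\theta^l(u(b)-u(a))$. Since $v_l\to v$ uniformly, $|v-v_0|\le\frac Z2\sum_{l\ge0}\theta^l\,(u(b)-u(a))$, and $\sum_{l\ge0}\theta^l=1+B$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ext}]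
Fix once and for all an even function $\psi\in C_c^\infty((-1,1))$ with $\psi\ge0$, $\int\psi=1$ and $\psi>0$ on $[-\frac12,\frac12]$, and let $q=1/\int\sigma^2\psi(\sigma)\,d\sigma$. For $z=x+iy$ put
\[
f_u(z)=\int\psi(\sigma)(1+i\sigma)\,u(x+\sigma y)\,d\sigma,\qquad f_v(z)=\int\psi(\sigma)(i-q\sigma)\,v(x+\sigma y)\,d\sigma .
\]
Both maps are continuous on $\mathbb C$. Since $\int\sigma\psi=0$, we have $f_u=u$ and $f_v=iv$ on $\mathbb R$. If $U'=u$, then $f_u$ is the gradient of $\int\psi(\sigma)U(x+\sigma y)\,d\sigma$, an average of convex functions. If $v(t)=ct$, then $f_v=icx-cy=icz$, which explains the choice of $q$.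

\emph{Derivatives.} Let $w\in C_c^\infty((-1,1))$, let $h$ be continuous, and let $\Phi(x,y)=\int w(\sigma)h(x+\sigma y)\,d\sigma$. For $y\ne0$ we have $\Phi=|y|^{-1}\int w(\frac{t-x}y)h(t)\,dt$. So $\Phi$ is $C^\infty$ off $\mathbb R$, and differentiating under the integral and substituting back gives
\begin{equation}\label{eq:deriv}
\Phi_x=-\frac1y\int w'(\sigma)\,h(x+\sigma y)\,d\sigma,\qquad \Phi_y=-\frac1y\int(\sigma w)'(\sigma)\,h(x+\sigma y)\,d\sigma .
\end{equation}
All estimates are measured against $p=p(x,y)=|y|^{-1}\bigl(u(x+|y|)-u(x-|y|)\bigr)>0$.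

\emph{The map $f_u$.} For either sign of $y$ the function $\sigma\mapsto y^{-1}u(x+\sigma y)$ is increasing. Let $\lambda$ be its Stieltjes measure on $[-1,1]$, of total mass $p$. For $h=u$, integration by parts turns \eqref{eq:deriv} into $\Phi_x=\int w\,d\lambda$ and $\Phi_y=\int\sigma w\,d\lambda$. Taking $w=\psi$ and $w=\sigma\psi$, we see that $Df_u$ is the symmetric matrix with quadratic form
\[
\langle Df_u\,e,e\rangle=\int\psi(\sigma)\,(e_1+\sigma e_2)^2\,d\lambda(\sigma),\qquad e=(e_1,e_2).
\]
Let $|e|=1$. Since $(e_1+\sigma e_2)^2\le1+\sigma^2\le2$, the form is at most $2p\max\psi$. The lower bound fails if $\lambda$ concentrates at the zero of $e_1+\sigma e_2$, and (QS) excludes this. Split $[-1,1]$ into eight intervals of length $\frac14$. Neighbors have $\lambda$-masses with ratio at most $B$, and one of the eight has mass at least $p/8$, so each has mass at least $p/(8B^7)$. If $e_1e_2\ge0$, then $|e_1+\sigma e_2|=|e_1|+\sigma|e_2|\ge\frac14$ on $[\frac14,\frac12]$; if $e_1e_2<0$, then $|e_1+\sigma e_2|=|e_1|+|\sigma||e_2|\ge\frac14$ on $[-\frac12,-\frac14]$.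 Hence
\[
\langle Df_u\,e,e\rangle\ge c_1p,\qquad c_1=\frac{\min_{[-1/2,1/2]}\psi}{128B^7}.
\]

\emph{The map $f_v$.} Apply \eqref{eq:deriv} with $h=v$ to $\operatorname{Re}f_v$ ($w=-q\sigma\psi$) and to $\operatorname{Im}f_v$ ($w=\psi$). With $V(\sigma)=v(x+\sigma y)$, the symmetric part $S^v$ of $Df_v$ has entries
\[
S^v_{11}=\frac qy\int(\sigma\psi)'V,\qquad S^v_{22}=-\frac1y\int(\sigma\psi)'V,\qquad 2S^v_{12}=\frac1y\int(q\sigma^2\psi-\psi)'V .
\]
The kernels $(\sigma\psi)'$ and $(q\sigma^2\psi-\psi)'$ are derivatives of compactly supported functions, so they integrate to zero against constants. Against $\sigma$ they integrate to $-\int\sigma\psi=0$ and $-\int(q\sigma^2\psi-\psi)=0$. We may therefore subtract from $v$ the affine function that agrees with it at $x\pm|y|$. Lemma~\ref{lem:affine} then gives, for the operator norm,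
\[
|S^v|\le C_2\,p,\qquad C_2=\tfrac12Z(1+B)\bigl((1+q)\|(\sigma\psi)'\|_{L^1}+\|(q\sigma^2\psi-\psi)'\|_{L^1}\bigr).
\]

\emph{Combination.} The sum $f_u+f_v$ has the right boundary values, but $C_2$ may exceed $c_1$. We shrink $v$ and restore it by a linear change that preserves positivity. Let $\varepsilon$ be the largest number in $(0,1]$ with $\varepsilon C_2\le\frac12c_1$, and let $f_\varepsilon=f_u+\varepsilon f_v$. Off $\mathbb R$ the eigenvalues of the symmetric part $S$ of $Df_\varepsilon$ lie in $[\frac12c_1p,\,C_3p]$ with $C_3=2\max\psi+\frac12c_1$. Let $A=\operatorname{diag}(1,1/\varepsilon)$ and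
\[
f(z)=A\,f_\varepsilon(Az).
\]
On $\mathbb R$ we have $Az=z$ and $f_\varepsilon=u+i\varepsilon v$, so $f=u+iv$. Off $\mathbb R$ the map $f$ is $C^\infty$, and the symmetric part of $Df(z)$ is $AS(Az)A$. For $|e|=1$ we have $\langle ASAe,e\rangle=\langle SAe,Ae\rangle$ and $1\le|Ae|\le1/\varepsilon$, so $ASA$ is positive definite with ratio of eigenvalues at most $K_1=2C_3/(c_1\varepsilon^2)$. By \eqref{eq:eigen}, $\operatorname{Re}f_z>0$ and $|f_{\bar z}|\le k\operatorname{Re}f_z$ off $\mathbb R$, with $k=\frac{K_1-1}{K_1+1}$ depending only on $B$ and $Z$.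

\emph{Injectivity.} Let $a\ne b$. If both are real, then $u(a)\ne u(b)$. Otherwise the segment from $a$ to $b$ meets $\mathbb R$ in at most one point. The continuous function $t\mapsto\langle f(a+t(b-a)),b-a\rangle$ on $[0,1]$ has derivative $\langle Df\,(b-a),b-a\rangle>0$ except for at most one $t$, so its values at $0$ and $1$ differ and $f(a)\ne f(b)$.

\emph{Sobolev regularity.} Off $\mathbb R$ the operator norm and the Jacobian are $|Df|=|f_z|+|f_{\bar z}|$ and $J_f=|f_z|^2-|f_{\bar z}|^2>0$, so $|Df|^2\le\frac{1+k}{1-k}J_f$. Since $f$ is smooth and injective there, the change of variables formula gives $\int_{Q\setminus\mathbb R}|Df|^2\le\frac{1+k}{1-k}\operatorname{area}f(Q)<\infty$ for every compact square $Q$. On the lines $y=\mathrm{const}\ne0$ the map $f$ is smooth. On almost every vertical line, by Fubini's theorem, $f$ is continuous and $C^1$ off one point with locally integrable derivative, hence locally absolutely continuous. By (F1), $f\in W^{1,2}_{\mathrm{loc}}$.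

By Lemma~\ref{lem:onto}, $f$ is a homeomorphism of $\mathbb C$ onto $\mathbb C$, so it is reduced quasiconformal. It is not of the form $icz+b$ because $\operatorname{Re}f=u$ is not constant on $\mathbb R$.
\end{proof}

\section{Parametrizing a quasisymmetric graph}\label{sec:param}

\begin{proposition}\label{prop:param}
Let $g\colon\mathbb R\to\mathbb R$ be continuous and let $G(t)=t+ig(t)$ be $\eta$-quasisymmetric. Then there is an increasing homeomorphism $u$ of $\mathbb R$ such that $u$ and $v=g\circ u$ satisfy \textup{(QS)} and \textup{(Z)} with constants depending only on $\eta$.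
\end{proposition}

\subsection{The problem in terms of a measure}\label{ss:measure}
We look for $X=u^{-1}$ as the distribution function of a measure $\nu$ on the $t$-axis. If $I=[u(x-h),u(x)]$ and $J=[u(x),u(x+h)]$, then $\nu(I)=\nu(J)=h$, and all adjacent pairs of equal positive mass arise in this way. Condition (QS) says that $|I|$ and $|J|$ are comparable. Since $v(x+h)-2v(x)+v(x-h)=g(J)-g(I)$, condition (Z) says
\begin{equation}\label{eq:Zmeasure}
|g(I)-g(J)|\le Z\,|I\cup J|\qquad\text{for adjacent $I,J$ with }\nu(I)=\nu(J)>0 .
\end{equation}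
The first requirement follows from doubling.

\begin{lemma}\label{lem:doubling-qs}
Let $\nu\ne0$ be a measure on $\mathbb R$ and $D\ge1$ a constant such that $\nu(\operatorname{int}J)\le D\,\nu(I)$ for all adjacent compact intervals $I,J$ of equal length. Then $\nu$ has no atoms. The function $X(t)=\nu([0,t])$ for $t\ge0$, $X(t)=-\nu([t,0])$ for $t<0$, is an increasing homeomorphism of $\mathbb R$, and $u=X^{-1}$ satisfies \textup{(QS)} with $B=2^{D+1}$.
\end{lemma}

\begin{proof}
Suppose $\nu(\{x\})=a>0$. For $d=4^{-l}$, $l\ge0$, the hypothesis for $J=[x-d,x+d]$ and $I=[x+d,x+3d]$ gives $\nu(I)\ge a/D$. These intervals $I$ are disjoint subsets of $[x,x+3]$, which contradicts local finiteness. So there are no atoms, $X$ is continuous, and $\nu(J)\le D\nu(I)$. If $\nu$ vanished on a nondegenerate compact interval, it would vanish on both neighbors of the same length and, by induction, on $\mathbb R$. So $X$ is strictly increasing. Next, $\nu([2^l,2^{l+1}])\ge D^{-1}\nu([0,2^l])\ge D^{-1}\nu([0,1])$ for $l\ge0$, so $X(+\infty)=+\infty$; reflection in $0$ gives $X(-\infty)=-\infty$.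

Let $I,J$ be adjacent with $\nu(I)=\nu(J)>0$, and suppose $|J|\ge2^l|I|$ for an integer $l\ge1$. Starting next to $I$, place in $J$ successive intervals $J_0,\dots,J_{l-1}$ of lengths $2^i|I|$. The interval $J_i$ is adjacent to $I\cup J_0\cup\dots\cup J_{i-1}$ and has the same length, so $\nu(J_i)\ge\nu(I)/D$. Summing gives $l\,\nu(I)/D\le\nu(J)=\nu(I)$, that is, $l\le D$. Hence $|J|\le2^{D+1}|I|$, and the roles of $I$ and $J$ are symmetric.
\end{proof}

For \eqref{eq:Zmeasure} it is enough to find, for each interval $W$, a number $\beta=\beta(W)$ with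
\begin{equation}\label{eq:target}
|g(I)-\beta\,\nu(I)|\le C|W|\qquad\text{for all compact intervals } I\subset W .
\end{equation}
Nothing is lost, since Lemma~\ref{lem:affine} shows that (QS) and (Z) imply \eqref{eq:target}, with $\beta$ the slope of the affine interpolant of $v$. If $g$ oscillates by at most $C|W|$ on $W$, then $\beta=0$ works for every $\nu$. The condition has content only where the graph is steep, and there it asks that $\nu$ be proportional to $dg$ up to a relative error of the order of the reciprocal of the slope.

\begin{example}[monotone graphs]\label{ex:monotone}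
Let $g$ be nondecreasing, and take $X(t)=t+g(t)$, that is, $\nu=dg+dt$. Then $|g(I)-\nu(I)|=|I|$, so $\nu(I)=\nu(J)$ implies $|g(I)-g(J)|=\bigl||I|-|J|\bigr|\le|I\cup J|$, and \eqref{eq:Zmeasure} holds with $Z=1$. Moreover $|G(a)-G(b)|\le|X(a)-X(b)|\le\sqrt2\,|G(a)-G(b)|$, so $X$ is $\sqrt2\,\eta$-quasisymmetric. Its inverse $u$ is quasisymmetric and satisfies (QS).
\end{example}

For general $g$ the analogue would be $|dg|+M\,dt$ with a constant $M$. But the hypothesis gives no bound on the variation of $g$. At scale $\ell$ the analogue assigns to an interval $I$ of length $\ell$ the mass $|g(I)|+M\ell$, and when $I$ is halved the masses of the halves add up to more whenever $g$ rises on one half and falls on the other. We divide out this excess at every scale. The price is a weight $r$, a product of factors $(1+\varepsilon)^{-1}$, that depends on location, and by \eqref{eq:target} it must vary slowly. With dyadic intervals nothing would tie the weights of $[-\ell,0]$ and $[0,\ell]$ together, since these intervals have no common dyadic ancestor. We therefore use overlapping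 hat functions, for which passing to the next scale averages neighboring weights.

\subsection{Steep cells and flat cells}\label{ss:cells}
For $n,j\in\mathbb Z$ let
\[
\ell_n=2^{-n},\qquad x_{n,j}=j\ell_n,\qquad \phi_{n,j}(x)=\max\bigl(0,\,1-|x-x_{n,j}|/\ell_n\bigr).
\]
We call $(n,j)$ a \emph{cell} of \emph{level} $n$; its \emph{children} are $(n+1,2j-1)$, $(n+1,2j)$, $(n+1,2j+1)$, and its \emph{neighbors} are $(n,j\pm1)$. For any family $(a_{n,j})$ of numbers, functions or measures put
\[
a^+_{n,j}=\tfrac12a_{n+1,2j-1}+a_{n+1,2j}+\tfrac12a_{n+1,2j+1}.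
\]
Comparing values at the points $x_{n+1,i}$, between which both sides are affine, gives $\phi_{n,j}=\phi^+_{n,j}$. Also $\sum_j\phi_{n,j}=1$, and the family $a_{n,j}=\ell_n$ satisfies $a^+=a$. The substitute for $\int\phi_{n,j}\,dg$ is
\begin{equation}\label{eq:gnj}
g_{n,j}=-\int g\,\phi_{n,j}'\,dx=\frac1{\ell_n}\int_0^{\ell_n}\bigl[g(x_{n,j}+\tau)-g(x_{n,j}+\tau-\ell_n)\bigr]\,d\tau .
\end{equation}
The first expression shows that $g_{n,j}=g^+_{n,j}$. The second shows that $g_{n,j}$ is an average of increments of $g$ over steps of length $\ell_n$ inside the support of $\phi_{n,j}$.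

Interchanging $a$ and $b$ in the definition of quasisymmetry when $t=1$ gives $\eta(1)^2\ge1$. Set
\[
H=\eta(8)\ge1,\qquad T=16H,\qquad C_0=4HT=64H^2,
\]
\[
Q_{n,j}=[x_{n,j}-2\ell_n,\,x_{n,j}+2\ell_n],\qquad \omega_{n,j}=\max_{Q_{n,j}}g-\min_{Q_{n,j}}g .
\]
A cell is \emph{steep} if $|g_{n,j}|\ge T\ell_n$ and \emph{flat} otherwise. The next lemma is the only place where quasisymmetry is used. It says that the graph cannot turn back at a scale at which it is steep.

\begin{lemma}\label{lem:cells}
Write $\ell=\ell_n$, $Q=Q_{n,j}$, $\omega=\omega_{n,j}$.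
\begin{itemize}
\item[(i)] If $\omega\ge T\ell$, there is a sign $s=\pm1$ with $s\,(g(x')-g(x))\ge\omega/(4H)$ for all $x,x'\in Q$ with $x'-x\ge\ell/2$.
\item[(ii)] If $(n,j)$ is steep, then $g_{k,i}$ is nonzero and has the sign of $g_{n,j}$ for every child and every neighbor $(k,i)$ of $(n,j)$, and $|g_{n,j\pm1}|\le4H|g_{n,j}|$.
\item[(iii)] If $(n,j)$ is flat, then $\omega\le C_0\ell$. Hence $|g_{k,i}|\le C_0\ell$ whenever $\operatorname{supp}\phi_{k,i}\subset Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $x,x'\in Q$ with $x'-x\ge\ell/2$. For $y\in Q$ we have $|y-x|\le4\ell\le8|x'-x|$, so $|G(y)-G(x)|\le H|G(x')-G(x)|$; for $y\in\{x,x'\}$ this holds because $H\ge1$. Apply this to points $y_1,y_2$ where $g$ attains its maximum and minimum on $Q$: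
\[
\omega\le|g(y_1)-g(x)|+|g(y_2)-g(x)|\le2H|G(x')-G(x)|\le2H\bigl(|g(x')-g(x)|+4\ell\bigr).
\]
Since $4\ell\le\omega/(4H)$, we get $|g(x')-g(x)|\ge\omega/(2H)-4\ell\ge\omega/(4H)>0$. The set of admissible pairs $(x,x')$ is convex, so the continuous nonvanishing function $g(x')-g(x)$ has constant sign on it.

(ii) The numbers in question, and $g_{n,j}$ itself, are averages of increments of $g$ over steps $\ell$ or $\ell/2$ inside $Q$, so their absolute values are at most $\omega$. In particular $\omega\ge|g_{n,j}|\ge T\ell$. By (i) all these numbers have the sign $s$ and absolute values in $[\omega/(4H),\omega]$.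

(iii) If $\omega\ge T\ell$, then (i) gives $\omega/(4H)\le|g_{n,j}|<T\ell$, so $\omega<C_0\ell$. Otherwise $\omega<T\ell\le C_0\ell$. Finally $|g_{k,i}|\le\omega$ by \eqref{eq:gnj}.
\end{proof}

\subsection{Masses, defects and weights}\label{ss:masses}
Let $M=8C_0$. Define the \emph{mass} $m_{n,j}$ and the \emph{defect} $\varepsilon_{n,j}$ of a cell by
\[
m_{n,j}=|g_{n,j}|+M\ell_n,\qquad m^+_{n,j}=(1+\varepsilon_{n,j})\,m_{n,j}.
\]

\begin{lemma}\label{lem:defect}
For every cell, $0\le\varepsilon_{n,j}\le\frac14$ and $m_{n,j\pm1}\le4H\,m_{n,j}$. If $(n,j)$ is steep, then $\varepsilon_{n,j}=0$.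
\end{lemma}

\begin{proof}
We have $m^+_{n,j}=|g|^+_{n,j}+M\ell_n$, where $|g|$ is the family $(|g_{n,j}|)$, and $|g|^+_{n,j}\ge|g^+_{n,j}|=|g_{n,j}|$. So $\varepsilon_{n,j}\ge0$, with equality if the three children have the same sign. By Lemma~\ref{lem:cells}(ii) this is the case for a steep cell, and the same lemma gives $m_{n,j\pm1}\le4Hm_{n,j}$. For a flat cell, Lemma~\ref{lem:cells}(iii) applies to children and neighbors. Thus $m^+_{n,j}\le(2C_0+M)\ell_n=\frac54M\ell_n\le\frac54m_{n,j}$ and $m_{n,j\pm1}\le(C_0+M)\ell_n\le4Hm_{n,j}$.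
\end{proof}

Fix an integer $N\ge2$ and consider the levels $-N\le n\le N$. The objects $\mu_{n,j}$, $r_{n,j}$, $\gamma_{n,j}$ below depend on $N$; the constants do not. To each cell we attach a measure $\mu_{n,j}$ that describes how its mass is distributed at the finest level. With $\delta_x$ the unit mass at $x$, define by descending recursion
\[
\mu_{N,i}=m_{N,i}\,\delta_{x_{N,i}},\qquad \mu_{n,j}=\frac{\mu^+_{n,j}}{1+\varepsilon_{n,j}}\quad(-N\le n<N),\qquad \nu^N=\sum_j\mu_{-N,j}.
\]
By descending induction,
\begin{equation}\label{eq:mu}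
\mu_{n,j}(\mathbb R)=m_{n,j},\qquad \operatorname{supp}\mu_{n,j}\subset[x_{n,j}-\ell_n+\ell_N,\;x_{n,j}+\ell_n-\ell_N].
\end{equation}
Indeed, the first claim is the definition of $\varepsilon_{n,j}$, and for the second the children are centered within $\ell_{n+1}$ of $x_{n,j}$ and $\ell_{n+1}+(\ell_{n+1}-\ell_N)=\ell_n-\ell_N$. To express $\nu^N$ at an intermediate level, define \emph{weights} by ascending recursion: $r_{-N,j}=1$ and
\begin{equation}\label{eq:r}
\tilde r_{n,j}=\frac{r_{n,j}}{1+\varepsilon_{n,j}},\qquad r_{n+1,2j}=\tilde r_{n,j},\qquad r_{n+1,2j+1}=\tfrac12(\tilde r_{n,j}+\tilde r_{n,j+1}).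
\end{equation}
In $\sum_jr_{n,j}\mu_{n,j}=\sum_j\tilde r_{n,j}\mu^+_{n,j}$ the measure $\mu_{n+1,2j}$ occurs once, with coefficient $\tilde r_{n,j}$, and $\mu_{n+1,2j+1}$ occurs for the parents $j$ and $j+1$, with total coefficient $\frac12(\tilde r_{n,j}+\tilde r_{n,j+1})$. Hence
\begin{equation}\label{eq:decomp}
\nu^N=\sum_jr_{n,j}\,\mu_{n,j}\qquad(-N\le n\le N).
\end{equation}
One step of \eqref{eq:r} damps the weights at flat cells and then interpolates linearly. If $g$ is monotone, all defects vanish, all weights equal $1$, and $\nu^N=\sum_i(|g_{N,i}|+M\ell_N)\delta_{x_{N,i}}$ is a discretization of the measure of Example~\ref{ex:monotone}, with $M\,dt$ in place of $dt$. The next example is the simplest one with a change of direction.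

\begin{example}[a corner]\label{ex:corner}
Let $g(t)=L|t|$ with $L>0$, and treat $M$ as a free parameter. Then $g_{n,j}=L\ell_n\operatorname{sign}j$ for $j\ne0$ and $g_{n,0}=0$. For $j\ne0$ the children have equal signs and $\varepsilon_{n,j}=0$. For $j=0$ we get $m^+_{n,0}=(L+M)\ell_{n+1}+M\ell_{n+1}=(\frac L2+M)\ell_n$, so $\varepsilon_{n,0}=\varepsilon:=L/(2M)$ at every level. The weight $r_{n,0}$ decays geometrically. The ratio of neighboring weights is governed by $e_n=r_{n,1}/r_{n,0}-1$, for which \eqref{eq:r} gives
\[
e_{-N}=0,\qquad e_{n+1}=\tfrac12\bigl((1+\varepsilon)(1+e_n)-1\bigr)=\tfrac\varepsilon2+\tfrac{1+\varepsilon}2\,e_n .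
\]
If $\varepsilon<1$, then $e_n$ increases and stays below the fixed point $\varepsilon/(1-\varepsilon)$, which is $\frac13$ for $\varepsilon=\frac14$. If $\varepsilon\ge1$, then $e_{n+1}\ge e_n+\varepsilon/2$ and the ratios are unbounded. This is why $M$ is taken large compared with the oscillation allowed at a flat cell. On $[x_{k,1},x_{k,2}]$ no damping occurs at levels $n\ge k$, so the weights there interpolate $r_{k,1}$ and $r_{k,2}$ linearly, and the difference of neighboring weights halves with each level.
\end{example}

Both effects persist in general. The second yields the precision required by \eqref{eq:target}: below a flat cell of level $k$ the numbers $|g_{n,j}|$ stay below $C_0\ell_k$, so the slopes $|g_{n,j}|/\ell_n$ grow at most like $2^{n-k}$, while along steep cells the relative variation of the weights decays like $2^{-(n-k)}$.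

\begin{lemma}\label{lem:weights}
Let $\rho_{n,j}=|r_{n,j+1}-r_{n,j}|/\min(r_{n,j},r_{n,j+1})$ for $-N\le n\le N$. Then
\[
\rho_{n,j}\le\tfrac13,\qquad \rho_{n,j}\,m_{n,j}\le6C_0\ell_n,\qquad \rho_{n,j}\,m_{n,j+1}\le6C_0\ell_n .
\]
\end{lemma}

\begin{proof}
At level $-N$ all $\rho$ vanish. Let $i\in\{2j,2j+1\}$. By \eqref{eq:r} the weights $r_{n+1,i}$ and $r_{n+1,i+1}$ lie between $\tilde r_{n,j}$ and $\tilde r_{n,j+1}$ and differ by $\frac12|\tilde r_{n,j+1}-\tilde r_{n,j}|$. So $\rho_{n+1,i}\le\frac12(R-1)$, where $R$ is the ratio of the larger to the smaller of $\tilde r_{n,j},\tilde r_{n,j+1}$. By Lemma~\ref{lem:defect}, $R\le\frac54(1+\rho_{n,j})$. If $\rho_{n,j}\le\frac13$, then $\rho_{n+1,i}\le\frac12(\frac53-1)=\frac13$, which proves the first bound by induction. If $(n,j)$ and $(n,j+1)$ are both steep, then $R=1+\rho_{n,j}$ and $\rho_{n+1,i}\le\frac12\rho_{n,j}$.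

Fix $(n,j)$ and let $j_n=j$, $j_{k-1}=\lfloor j_k/2\rfloor$, so that the intervals $[x_{k,j_k},x_{k,j_k+1}]$ increase as $k$ decreases. If $(k,j_k)$ and $(k,j_k+1)$ are steep for all $-N\le k<n$, then $\rho_{n,j}=0$. Otherwise let $k<n$ be the largest level at which one of the two cells is flat, and call that cell $(k,a)$. Then $\rho_{k+1,j_{k+1}}\le\frac13$, and this bound is halved in each of the remaining $n-k-1$ steps, so $\rho_{n,j}\le\frac23\ell_n/\ell_k$. The points $x_{n,j}$ and $x_{n,j+1}$ lie within $\ell_k$ of $x_{k,a}$, so the supports of $\phi_{n,j}$ and $\phi_{n,j+1}$ lie in $Q_{k,a}$. By Lemma~\ref{lem:cells}(iii), $m_{n,j}$ and $m_{n,j+1}$ are at most $C_0\ell_k+8C_0\ell_n\le9C_0\ell_k$. Multiplying the two bounds gives $6C_0\ell_n$.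
\end{proof}

\begin{lemma}\label{lem:doubling}
Let $D=27(6H)^{13}$. Then $\nu^N(J)\le D\,\nu^N(I)$ for adjacent compact intervals $I,J$ of equal length $d$ with $2^{2-N}\le d<2^{N+3}$.
\end{lemma}

\begin{proof}
Choose $n$ with $4\ell_n\le d<8\ell_n$; then $-N\le n\le N$. Put $c_i=r_{n,i}m_{n,i}$. By Lemmas~\ref{lem:defect} and~\ref{lem:weights}, $c_{i\pm1}\le\frac43\cdot4H\,c_i\le6Hc_i$. Some $x_{n,j}$ is within $\ell_n/2$ of the midpoint of $I$. Since $\frac32\ell_n\le d/2$, \eqref{eq:mu} shows that $\mu_{n,j}$ is supported in $I$, and \eqref{eq:decomp} gives $\nu^N(I)\ge c_j$. Points of $J$ are within $\frac32d+\frac12\ell_n<12.5\,\ell_n$ of $x_{n,j}$, so $\mu_{n,i}(J)=0$ unless $|i-j|\le13$. Thus $\nu^N(J)\le\sum_{|i-j|\le13}c_i\le Dc_j$.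
\end{proof}

\subsection{Comparing the measure with $dg$}\label{ss:compare}
To prove \eqref{eq:target} we discretize $dg$ at level $N$ and split it among the cells in the same way as $\nu^N$. Define signed measures, finite on bounded sets,
\[
\gamma^N=\sum_ig_{N,i}\,\delta_{x_{N,i}},\qquad \gamma_{n,j}=\sum_i\phi_{n,j}(x_{N,i})\,g_{N,i}\,\delta_{x_{N,i}}\quad(-N\le n\le N).
\]
The identities for $\phi_{n,j}$ give $\gamma_{n,j}=\gamma^+_{n,j}$ for $n<N$ and $\sum_j\gamma_{n,j}=\gamma^N$. Like $\mu_{n,j}$, the measure $\gamma_{n,j}$ is carried by the open interval $(x_{n,j}-\ell_n,x_{n,j}+\ell_n)$. By \eqref{eq:gnj}, $g_{N,i}$ is the mean of $g$ over $[x_{N,i},x_{N,i+1}]$ minus its mean over $[x_{N,i-1},x_{N,i}]$. Let $I=[a,b]$ contain exactly the points $x_{N,i}$ with $p\le i\le p'$, and at least one. Telescoping gives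
\begin{equation}\label{eq:tele}
\gamma^N(I)=\frac1{\ell_N}\int_{x_{N,p'}}^{x_{N,p'+1}}g\,dx-\frac1{\ell_N}\int_{x_{N,p-1}}^{x_{N,p}}g\,dx,
\end{equation}
and the two intervals of integration contain $b$ and $a$, respectively. In particular $\gamma^N(I)\to g(I)$ as $N\to\infty$ if $a<b$.

Let $s_{n,j}=1$ if $g_{n,j}\ge0$ and $s_{n,j}=-1$ otherwise. At a steep cell $\mu$ and $s\gamma$ obey the same recursion. At a flat cell the recursions differ, but both measures are of size $O(\ell_n)$ on every interval. This gives a comparison cell by cell.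

\begin{lemma}\label{lem:cellcomp}
For $-N\le n\le N$, every $j$ and every compact interval $I$,
\[
|\mu_{n,j}(I)-s_{n,j}\gamma_{n,j}(I)|\le10\,C_0\ell_n .
\]
\end{lemma}

\begin{proof}
We use descending induction on $n$. For $n=N$ we have $\gamma_{N,j}=g_{N,j}\delta_{x_{N,j}}$, so $\mu_{N,j}-s_{N,j}\gamma_{N,j}=M\ell_N\delta_{x_{N,j}}$, and $M=8C_0$. Let $n<N$.

\emph{Steep cell.} Here $\varepsilon_{n,j}=0$, and the three children have sign $s_{n,j}$ by Lemma~\ref{lem:cells}(ii). Hence the family $a_{k,i}=\mu_{k,i}(I)-s_{k,i}\gamma_{k,i}(I)$ satisfies $a_{n,j}=a^+_{n,j}$, and $|a_{n,j}|\le(\frac12+1+\frac12)\,10C_0\ell_{n+1}=10C_0\ell_n$.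

\emph{Flat cell.} The induction hypothesis is not needed. By \eqref{eq:mu}, $\mu_{n,j}(I)\le m_{n,j}\le(T+M)\ell_n\le9C_0\ell_n$. The total variation of $\gamma_{n,j}$ is not under control, so we use cancellation. Let $\alpha_i=\phi_{n,j}(x_{N,i})$ and $\chi=\sum\alpha_i\phi_{N,i}$, the sum over $i$ with $x_{N,i}\in I$. By \eqref{eq:gnj}, $\gamma_{n,j}(I)=-\int g\chi'\,dx$. The function $\chi$ is affine between consecutive points $x_{N,i}$. Its values at these points are $\alpha_i$ on a block of consecutive indices and $0$ elsewhere, so they first increase and then decrease, with maximum at most $1$. Hence $\int|\chi'|\le2$ and $\int\chi'=0$. Since $\alpha_i\ne0$ forces $|x_{N,i}-x_{n,j}|\le\ell_n-\ell_N$, the support of $\chi$ lies in $Q_{n,j}$. With $c$ the midpoint of the range of $g$ on $Q_{n,j}$, Lemma~\ref{lem:cells}(iii) gives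
\[
|\gamma_{n,j}(I)|=\Bigl|\int(g-c)\chi'\,dx\Bigr|\le\tfrac12\omega_{n,j}\cdot2\le C_0\ell_n.\qedhere
\]
\end{proof}

It remains to add the contributions of the few cells that see a given window $W_{n,j}=[x_{n,j}-\ell_n,x_{n,j}+\ell_n]$. They carry different weights, and here the second part of Lemma~\ref{lem:weights} is needed.

\begin{lemma}\label{lem:window}
For $-N\le n\le N$ and every $j$ there is $\beta\in\mathbb R$ such that $|\gamma^N(I)-\beta\,\nu^N(I)|\le42\,C_0\ell_n$ for all compact intervals $I\subset W_{n,j}$. Consequently, for all compact intervals $I,J\subset W_{n,j}$,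
\begin{equation}\label{eq:cross}
|\gamma^N(I)\,\nu^N(J)-\gamma^N(J)\,\nu^N(I)|\le42\,C_0\ell_n\bigl(\nu^N(I)+\nu^N(J)\bigr).
\end{equation}
\end{lemma}

\begin{proof}
If $(n,j)$ is flat, take $\beta=0$. Either $I$ contains no point $x_{N,i}$ and $\gamma^N(I)=0$, or \eqref{eq:tele} writes $\gamma^N(I)$ as a difference of means of $g$ over intervals of length $\ell_N\le\ell_n$ that meet $W_{n,j}$ and so lie in $Q_{n,j}$. Thus $|\gamma^N(I)|\le\omega_{n,j}\le C_0\ell_n$.

Let $(n,j)$ be steep, $s=s_{n,j}$, $r=r_{n,j}$. The measures $\mu_{n,i}$ and $\gamma_{n,i}$ charge $W_{n,j}$ only if $|i-j|\le1$, and $s_{n,i}=s$ for these $i$ by Lemma~\ref{lem:cells}(ii). By \eqref{eq:decomp},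
\[
\nu^N(I)-rs\,\gamma^N(I)=\sum_{i=j\pm1}(r_{n,i}-r)\,\mu_{n,i}(I)+r\sum_{|i-j|\le1}\bigl(\mu_{n,i}(I)-s_{n,i}\gamma_{n,i}(I)\bigr).
\]
By Lemma~\ref{lem:weights}, $|r_{n,j+1}-r|\,m_{n,j+1}\le r\rho_{n,j}m_{n,j+1}\le6C_0r\ell_n$ and $|r_{n,j-1}-r|\,m_{n,j-1}\le r\rho_{n,j-1}m_{n,j-1}\le6C_0r\ell_n$. So the first sum is at most $12C_0r\ell_n$ in absolute value, and by Lemma~\ref{lem:cellcomp} the second term is at most $30C_0r\ell_n$. Dividing by $r$, we may take $\beta=s/r$. Inequality \eqref{eq:cross} follows from the identity
\[
\gamma^N(I)\nu^N(J)-\gamma^N(J)\nu^N(I)=\bigl(\gamma^N(I)-\beta\nu^N(I)\bigr)\nu^N(J)-\bigl(\gamma^N(J)-\beta\nu^N(J)\bigr)\nu^N(I).\qedhere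
\]
\end{proof}

\subsection{The limit}\label{ss:limit}
The numbers $\beta$ depend on $N$, but \eqref{eq:cross} does not contain them and is homogeneous in $\nu^N$, so it survives normalization and passage to the limit.

\begin{proof}[Proof of Proposition~\ref{prop:param}]
By \eqref{eq:decomp} with $n=N$, the measure $\nu^N$ has positive mass at $0$. Let $\hat\nu^N=\nu^N/\nu^N([0,1])$. Lemma~\ref{lem:doubling} with $d=1$ gives $\hat\nu^N([l,l+1])\le D^{|l|}$ for all $l\in\mathbb Z$ and $N\ge2$. So a subsequence converges vaguely to a measure $\nu$, and $\nu([0,1])\ge1$. Let $I,J$ be adjacent compact intervals of equal length. Lemma~\ref{lem:doubling} applies to them for large $N$, and along the subsequence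
\[
\nu(\operatorname{int}J)\le\liminf\hat\nu^N(J)\le D\limsup\hat\nu^N(I)\le D\,\nu(I).
\]
By Lemma~\ref{lem:doubling-qs}, $\nu$ has no atoms, and $u=X^{-1}$ satisfies (QS) with $B=2^{D+1}$.

To verify \eqref{eq:Zmeasure}, let $I,J$ be adjacent with $\nu(I)=\nu(J)=h>0$; both are nondegenerate. Let $L=|I\cup J|$, and choose $n$ with $\ell_n/2<L\le\ell_n$ and $j$ with $x_{n,j}$ within $\ell_n/2$ of the midpoint of $I\cup J$. Then $I\cup J\subset W_{n,j}$, and \eqref{eq:cross} holds for $\hat\nu^N$ as soon as $N\ge|n|$. Along the subsequence $\hat\nu^N(I)\to h$ and $\hat\nu^N(J)\to h$, because $\nu$ has no atoms, while $\gamma^N(I)\to g(I)$ and $\gamma^N(J)\to g(J)$ by \eqref{eq:tele}. In the limit $h\,|g(I)-g(J)|\le84C_0\ell_nh$, so $|g(I)-g(J)|\le168\,C_0L$. Thus (Z) holds for $v=g\circ u$ with $Z=168C_0$. Both $B$ and $Z$ depend only on $H=\eta(8)$.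
\end{proof}

\section{Proofs of the main results}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inverse of the projection is $G(t)=t+ig(t)$ with $g$ continuous, and $G$ is $\eta$-quasisymmetric with $\eta$ determined by the control function of the projection. Proposition~\ref{prop:param} gives $u$ and $v=g\circ u$ with (QS) and (Z), and $(u+iv)(\mathbb R)=G(u(\mathbb R))=\Gamma$. Proposition~\ref{prop:ext} extends $u+iv$ to the required map $f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:trace}]
Necessity and the bound for $(B,Z)$ are Proposition~\ref{prop:trace}. Sufficiency and the bound for $k$ are Proposition~\ref{prop:ext}.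
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:equiv}]
The implication (a)$\Rightarrow$(c) is Proposition~\ref{prop:param}, applied as in the proof of Theorem~\ref{thm:main}, and (c)$\Rightarrow$(b) is Proposition~\ref{prop:ext}. Assume (b). If $\operatorname{Re}f_z\ge0$ fails on a set of positive measure, then $k=0$ and $f(z)=\alpha z+b$ with $\operatorname{Re}\alpha<0$, as shown before Theorem~\ref{thm:trace}; we replace $f$ by $-\alpha z+b$, which has the same image of $\mathbb R$ and $k=0$. So let $\operatorname{Re}f_z\ge0$ a.e. By (F4), $F=f|_{\mathbb R}$ is an $\eta_K$-quasisymmetric homeomorphism onto $\Gamma$, and by Proposition~\ref{prop:trace}, $u=\operatorname{Re}F$ is an $\eta_K$-quasisymmetric homeomorphism of $\mathbb R$. The projection $\Gamma\to\mathbb R$ equals $u\circ F^{-1}$, so it is a quasisymmetric homeomorphism with control function depending only on $k$.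
\end{proof}

The maps $icz+b$ send $\mathbb R$ onto vertical lines, and every vertical line arises in this way. All other reduced quasiconformal maps send $\mathbb R$ onto quasisymmetric graphs, and every quasisymmetric graph arises, by the equivalence of (a) and (b). Hence the images of $\mathbb R$ under reduced quasiconformal maps are precisely the quasisymmetric graphs and the vertical lines, as conjectured in \cite{KO}.

\begin{thebibliography}{9}

\bibitem{AIM} Astala, Iwaniec and Martin, \emph{Elliptic PDEs and Quasiconformal Mappings in the Plane}.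

\bibitem{KO} Leonid V. Kovalev and Jani Onninen, \emph{Quasisymmetric graphs and Zygmund functions}, arXiv:1107.2435 (2011).

\end{thebibliography}
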